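# A strongly regular space in which every weakly open subset of the ball has diameter 2

All Banach spaces are real. We write $B_X$, $S_X$ and $X^*$ for the closed unit ball, the unit sphere and the dual of $X$.

## 1. Slices, convex combinations of slices, and the radius of weakly open sets

**Definition (slice).** Let $C\subseteq X$ be bounded. A slice of $C$ is a set
$$S(C,f,\alpha)=\{x\in C: f(x)>\sup f(C)-\alpha\},\qquad f\in X^*,\ \alpha>0 .$$

If $C$ is non-empty, every slice of $C$ is non-empty and relatively weakly open in $C$. If $C$ is convex, its slices are convex. Example: let $C=[-1,1]^2$ be the unit ball of $\ell_\infty^2$, let $f(x)=x_1$ and $0<\alpha<2$. The slice is the strip $S_1=(1-\alpha,1]\times[-1,1]$. Its diameter in the sup norm is $2$, however small $\alpha$ is.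

**Definition (convex combination of slices).** Let $C$ be bounded and convex. A convex combination of slices of $C$ is a set $\sum_{i=1}^n\lambda_iS_i=\{\sum_i\lambda_ix_i:x_i\in S_i\}$, where each $S_i$ is a slice of $C$, $\lambda_i\in[0,1]$ and $\sum_i\lambda_i=1$.

Example: in the same square take also $S_2=[-1,1]\times(1-\alpha,1]$. If $x\in S_1$ and $y\in S_2$, the first coordinate of $\frac12(x+y)$ runs through $\frac12\big((1-\alpha,1]+[-1,1]\big)=(-\frac\alpha2,1]$, and independently so does the second. Hence $\frac12S_1+\frac12S_2=(-\frac\alpha2,1]^2$ has diameter $1+\frac\alpha2$, although both slices have diameter $2$. Averaging slices can shrink them.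

**Definition (strongly regular).** $X$ is strongly regular (SR) if every non-empty bounded closed convex $C\subseteq X$ contains convex combinations of slices of $C$ of arbitrarily small diameter.

Example: finite-dimensional spaces are SR. Straszewicz's theorem says that a compact convex set in $\mathbb R^n$ is the closed convex hull of its exposed points. So a non-empty compact convex $C$ has an exposed point $z$, say $h(x)<h(z)$ for all $x\in C\setminus\{z\}$. For $\delta>0$ the set $\{x\in C:\|x-z\|\ge\delta\}$ is compact, so if it is non-empty, $h$ has a maximum smaller than $h(z)$ on it; hence for small $\alpha$ the slice $S(C,h,\alpha)$ lies within $\delta$ of $z$.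

Non-example: $c_0$ is not SR, because every convex combination of slices of $B_{c_0}$ has diameter $2$. Let $S_i=S(B_{c_0},f_i,\alpha_i)$ with $f_i\in\ell_1$, $i\le n$. Each $S_i$ is relatively norm open, so it contains a finitely supported $x_i$. For large $k$ all the points $x_i\pm e_k$ are in $B_{c_0}$, and $f_i(x_i\pm e_k)=f_i(x_i)\pm f_i(k)$ still exceeds $\sup f_i(B_{c_0})-\alpha_i$. So $\sum_i\lambda_ix_i\pm e_k\in\sum_i\lambda_iS_i$, and these two points are at distance $2$.

**Definition (radius, r-BWOP).** The radius of a bounded set $W\subseteq X$ is $\inf_{x\in X}\sup_{y\in W}\|x-y\|$. $X$ has the r-big weak open property (r-BWOP) if every non-empty relatively weakly open $W\subseteq B_X$ has radius exactly $1$. In other words: for all $x\in X$ and $\varepsilon>0$ there is $y\in W$ with $\|x-y\|\ge1-\varepsilon$.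

The two phrasings agree because the radius of a subset of $B_X$ is at most $1$ (take $x=0$). Also, if $W$ contains $y_1,y_2$ with $\|y_1-y_2\|=2$, then $\max_i\|x-y_i\|\ge1$ for every $x$ by the triangle inequality, so $W$ has radius exactly $1$.

Example: $c_0$ has the r-BWOP. A non-empty relatively weakly open $W\subseteq B_{c_0}$ contains a finitely supported $g$. For large $k$ we have $g\pm e_k\in B_{c_0}$, and $g\pm e_k\to g$ weakly, so $W$ contains both points $g\pm e_k$ for some $k$. They are at distance $2$.

**Definition (weakly almost square).** $X$ is weakly almost square if for every $x\in S_X$ there is a weakly null sequence $(y_n)$ in $S_X$ with $\|x\pm y_n\|\to1$.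

Example: in $c_0$ take $y_n=e_n$, since $\|x\pm e_n\|\le\max(1,1+|x(n)|)\to1$ and $\|x+e_n\|+\|x-e_n\|\ge2$. In $\ell_2$ this is impossible: $\|x+y\|^2+\|x-y\|^2=4$ for unit vectors.

**Definition (weakly Cauchy).** A sequence $(x_n)$ in $X$ is weakly Cauchy if $(\varphi(x_n))$ converges for every $\varphi\in X^*$.

Example: in $c_0$ the sequence $e_1+\dots+e_n$ is weakly Cauchy, since $\sum_k\varphi(k)$ converges for $\varphi\in\ell_1$. In $\ell_1$ the unit vectors have no weakly Cauchy subsequence: along $e_{n_1},e_{n_2},\dots$ use $\varphi\in\ell_\infty$ with $\varphi(n_i)=(-1)^i$.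

**Definition (gauge).** The gauge of a convex symmetric set $B$ in a vector space is $p(x)=\inf\{\lambda>0:x\in\lambda B\}$. It satisfies $\{p<1\}\subseteq B\subseteq\{p\le1\}$ if it is finite. If $p$ is a norm and $X$ is the completion, then $B_X=\overline B$: a point of norm $<1$ in $X$ is a limit of points with $p<1$, which lie in $B$, and such points are dense in $B_X$. Example: the gauge of $[-1,1]^2$ is the sup norm of $\mathbb R^2$.

## 2. Can averages of slices be small when all weakly open sets are large?

Here is the question; it comes from Ginés López-Pérez and Abraham Rueda Zoca, "Strongly regular Banach spaces with big weakly open subsets in the unit ball", arXiv:2607.12471 (2026). Is there a strongly regular Banach space with the r-BWOP?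

Applied to $C=B_X$, strong regularity asks for small averages of slices. The r-BWOP forces every slice of $B_X$, being weakly open, to be large. So all smallness must come from averaging.

Some spaces fail because they have a small slice. In a non-zero finite-dimensional space we found slices of the ball of arbitrarily small diameter. In $\ell_2$, if $x\in B_{\ell_2}$ and $x(1)>1-\alpha$, then $\|x-e_1\|^2=\|x\|^2+1-2x(1)\le2\alpha$. In $\ell_1$, if $x\in B_{\ell_1}$ and $x(1)>1-\alpha$, then $\|x-e_1\|\le 2(1-x(1))<2\alpha$. None of these has the r-BWOP. On the other side, $c_0$ has the r-BWOP and is not SR. Its failure is instructive: one and the same perturbation $\pm e_k$ can be applied to all the points $x_1,\dots,x_n$ simultaneously. We want a space in which each single point can be perturbed, but different points need different perturbations.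

The answer to the question is yes.

**Theorem 1.** There is a separable strongly regular Banach space $X$ with a normalized weakly null sequence $(e_k)$ such that

* (a) every non-empty relatively weakly open $W\subseteq B_X$ contains $y_1,y_2$ with $\|y_1-y_2\|=2$; consequently, for each $x\in X$ some $y\in W$ satisfies $\|x-y\|\ge1$, so $W$ has radius exactly $1$ and $X$ has the r-BWOP;
* (b) for every $x\in S_X$ there are $k_1<k_2<\cdots$ with $\|x\pm e_{k_n}\|\to1$ (that is, $X$ is weakly almost square).

**Theorem 2.** Every separable strongly regular space $Z$ is isometric to a $1$-complemented subspace (the range of a projection of norm at most $1$) of a strongly regular space having properties (a) and (b).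

The "consequently" in (a) was checked after the definition of radius. The two subtler facts to be proved are the diameter $2$ and strong regularity.

## 3. The ball spanned by the points $\pm u_k\pm e_k$ contains $\ell_1$

Let $c_{00}$ be the space of finitely supported sequences with unit vectors $e_k$, $k\ge1$. Put $F_n=\mathrm{span}(e_1,\dots,e_n)$, $F_0=\{0\}$.

The $c_0$ argument suggests building the ball by decree. Choose vectors $u_k\in F_{k-1}$ recursively, and let
$$K_0=\{0\},\qquad K_n=\mathrm{conv}\{\sigma u_k+\tau e_k:k\le n,\ \sigma,\tau=\pm1\},\qquad K=\bigcup_nK_n .$$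
Fix a countable dense subset of each $K_n$, and do the bookkeeping so that each point of it is chosen as $u_k$ for infinitely many $k$, always with $u_k\in K_{k-1}$. Take $K$ as unit ball. Then $e_k=\frac12[(u_k+e_k)+(-u_k+e_k)]\in K$. All coordinates of points of $K$ are bounded by $1$ (by induction: the $k$-th coordinate of a generator $\sigma u_k+\tau e_k$ is $\pm1$, the later ones are $0$, the earlier ones are those of $\pm u_k$). So the gauge of $K$ is a norm and $\|e_k\|=1$. Points $g$ that occur as $u_k$ for infinitely many $k$ are dense in $K$, and for those $k$ the points $g\pm e_k$ are in the ball at distance $2$. The only thing still needed for (a) is that $g\pm e_k\to g$ weakly along $\{k:u_k=g\}$.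

This is exactly what fails, for every $g$. Let $g\in F_N$ be such a point and $M=\{k>N:u_k=g\}$. We claim
$$\sum_{l\in M}|x(l)|\le1\qquad(x\in K).$$
The set of $x$ satisfying this is convex, so we check generators $\sigma u_k+\tau e_k$ by induction on $k$. If $k\in M$, then $u_k=g$ vanishes on $M$, and the restriction of the generator to $M$ is $\tau e_k$. If $k\notin M$, the restriction is that of $\sigma u_k$ with $u_k\in K_{k-1}$, and induction applies. So every functional $x\mapsto\sum_{l\in M}\epsilon_lx(l)$ with signs $\epsilon_l$ has norm at most $1$. Together with $e_l\in K$ this shows that $(e_l)_{l\in M}$ is isometrically the basis of $\ell_1$, and the functional $\sum_{l\in M}x(l)$ equals $1$ at every $e_k$, $k\in M$. Thus $g\pm e_k\not\to g$ weakly.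

The ball must be enlarged so that averages of the $e_k$ become small, yet not so much that strong regularity is lost. Think of which functionals may stay bounded on the new ball. If for every $j$ a functional splits as $f=a+b$ with $\|a\|_1\le2^{j+1}$ and $|b|\le2^{1-j}$ on $K$, then on an average $x=\frac1N\sum_{k\in A}\pm e_k$, $|A|=N$, we get $|f(x)|\le2^{j+1}/N+2^{1-j}$, which is small. So we interpolate, on the functional side, between the $\ell_1$-norm and the sup over $K$, and add to the ball the polar set $V$ of the interpolation norm. The price is that points of the new ball have the form $u+v$ with $u\in K$, $v\in V$. If such points $u+v$ were fed back into the definition of $K$, the recursive description of $K$ on coordinate sets $M$, as in the computation above, would be lost. So we record both parts: only $u$ goes into $K$, and $u+v$ goes into the ball.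

## 4. Interpolation between $\|\cdot\|_1$ and the sup over $K$, and the ball $B$

Elements $f\in c_{00}$ also act as functionals, $f(x)=\sum_kf(k)x(k)$; we write $e_k^*$ for $e_k$ viewed as a functional. $P_n$ is the coordinate projection onto $F_n$.

**Step 1: the recursion.** This step defines all the objects. Suppose $u_k,v_k\in F_{k-1}$ are known for $k\le n$. Define $K_n$ as in Section 3, and:

* for $f\in F_n$ and $j\ge1$, with $\|b\|_K=\sup_{x\in K_n}|b(x)|$,
$$q_j(f)=\inf\{\max(2^{-j}\|a\|_1,\,2^j\|b\|_K):f=a+b,\ a,b\in F_n\},\qquad \|f\|_R=\Big(\sum_{j\ge1}q_j(f)^2\Big)^{1/2};$$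
* $V_n=\{x\in F_n:|f(x)|\le1\text{ for all }f\in F_n\text{ with }\|f\|_R\le1\}$;
* $Q_n=\mathrm{conv}\big(\{0\}\times V_n\,\cup\,\{(\sigma u_k+\tau e_k,\sigma v_k):k\le n,\ \sigma,\tau=\pm1\}\big)\subset F_n\times F_n$, with $Q_0=\{(0,0)\}$;
* $D_n=\{d_{n,1},d_{n,2},\dots\}$, a countable dense subset of $Q_n$ (repetitions allowed).

Each $q_j$ is a seminorm: if $f=a+b$ and $f'=a'+b'$, then $f+f'=(a+a')+(b+b')$ has cost at most the sum of the costs. The series converges since $q_j(f)\le2^{-j}\|f\|_1$.

Fix $\pi:\mathbb N\to\{0,1,2,\dots\}\times\mathbb N$ attaining each value infinitely often and such that $\pi(k)=(n,i)$ implies $n\le k-1$. (List all pairs as $\omega_1,\omega_2,\dots$, each infinitely often; put $\pi(k)=\omega_k$ if its first entry is at most $k-1$, and $\pi(k)=(0,1)$ otherwise.) When $\pi(k)=(n,i)$, put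
$$(u_k,v_k):=d_{n,i}\in Q_n .$$
The set $Q_n$ with $n\le k-1$ is already known at that time. The first projection of $Q_n$ is $K_n$, because $K_n$ is symmetric and so contains $0$. Hence $u_k\in K_n\subset K_{k-1}$ and $v_k\in F_n\subset F_{k-1}$, and the recursion runs. (Trivially $K_n\subset K_{k-1}$: there are more generators. For $n=0$, use $0\in K_{k-1}$.)

Example: the first values. $\pi(1)$ has first entry $0$, so $u_1=v_1=0$ and $K_1=[-1,1]e_1$. On $F_1$ both norms are the absolute value, and splitting $1=a+b$ optimally gives $q_j(e_1^*)=(2^j+2^{-j})^{-1}$. Hence $V_1=[-\rho,\rho]e_1$ with $\rho=\big(\sum_j(2^j+2^{-j})^{-2}\big)^{1/2}$, and $Q_1$ is the rhombus with vertices $(\pm e_1,0)$, $(0,\pm\rho e_1)$. If, say, $(u_2,v_2)=(\frac12e_1,\frac\rho2e_1)$, then $K_2$ is the hexagon with vertices $\pm e_1$, $\pm\frac12e_1\pm e_2$, and $P_1K_2=K_1$.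

**Step 2: consistency of the levels.** This step shows that the quantities do not depend on the level $n$ at which they are computed, so that we may pass to the union. Let $n\le m$.

First, $P_nK_m=K_n$. The inclusion $\supseteq$ holds since $K_n\subset K_m$ and $P_n$ fixes $K_n$. For $\subseteq$ induct on $m$. Generators with $k\le n$ are in $K_n$. For $n<k\le m$, $P_n(\sigma u_k+\tau e_k)=\sigma P_nu_k\in\sigma P_nK_{k-1}=K_n$, by the induction hypothesis and symmetry.

Second, for $f\in F_n$ the values $\|f\|_K,q_j(f),\|f\|_R$ are the same at levels $n$ and $m$; and $\|P_nf\|_R\le\|f\|_R$ for $f\in F_m$. If $b\in F_n$, then $b(x)=b(P_nx)$, so $\sup_{K_m}|b|=\sup_{P_nK_m}|b|=\sup_{K_n}|b|$. Hence a decomposition at level $n$ is a decomposition at level $m$ of the same cost, and $q_j$ at level $m$ is at most $q_j$ at level $n$. Conversely let $f=a+b$ in $F_m$. Then $P_nf=P_na+P_nb$ with $\|P_na\|_1\le\|a\|_1$ and $\sup_{K_n}|P_nb|=\sup_{K_n}|b|\le\sup_{K_m}|b|$. So $q_j(P_nf)$ at level $n$ is at most $q_j(f)$ at level $m$. For $f\in F_n$ this gives equality, and in general the claim on $P_n$.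

Third, $V_m\cap F_n=V_n$. Let $x\in F_n$. If $x\in V_m$, then $x\in V_n$ because fewer functionals are tested. If $x\in V_n$ and $f\in F_m$, $\|f\|_R\le1$, then $|f(x)|=|(P_nf)(x)|\le1$ as $\|P_nf\|_R\le1$.

Consequently $V_n\subset V_m$ and $Q_n\subset Q_m$. Now $\|\cdot\|_K,q_j,\|\cdot\|_R$ are defined on $c_{00}$. Put $V=\bigcup_nV_n$. Then $\|f\|_K=\sup_K|f|$ and
$$V=\{x\in c_{00}:|f(x)|\le1\text{ for all }f\in c_{00}\text{ with }\|f\|_R\le1\}.$$
Since an infimum over $a,b\in F_n$ equals the one over $F_m$ for every $m\ge n$, it equals the one over $a,b\in c_{00}$.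

**Step 3: basic estimates.** This step compares all the sets and norms.

(E1) $e_k\in K$, by $e_k=\frac12[(u_k+e_k)+(-u_k+e_k)]$.

(E2) $|x(l)|\le1$ for $x\in K$ and all $l$, by the induction in Section 3. With (E1) this gives $\|f\|_\infty\le\|f\|_K\le\|f\|_1$.

(E3) We have
$$\frac{\|f\|_K}{2^j+2^{-j}}\le q_j(f)\le\min(2^{-j}\|f\|_1,\,2^j\|f\|_K).$$
The right side uses the decompositions $f=f+0$ and $f=0+f$. For the left side, if $f=a+b$ then $\|f\|_K\le\|a\|_1+\|b\|_K\le(2^j+2^{-j})\max(2^{-j}\|a\|_1,2^j\|b\|_K)$. Taking $j=1$ on the left, and $\sum_j4^{-j}\le1$ on the right,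
$$\tfrac25\|f\|_K\le\|f\|_R\le\|f\|_1 ,$$
so $\|\cdot\|_R$ is a norm on $c_{00}$.

(E4) $K\subset\frac52V$, since $|f(x)|\le\|f\|_K\le\frac52\|f\|_R$ for $x\in K$. Also $|x(k)|\le1$ for $x\in V$, since $\|e_k^*\|_R\le1$.

Let $\|x\|_V=\sup\{|f(x)|:\|f\|_R\le1\}$, the gauge of $V$. It is finite, since $|f(x)|\le\|f\|_\infty\|x\|_1\le\frac52\|f\|_R\|x\|_1$, and it is a norm, since it vanishes only if all coordinates do. Moreover $x\in V$ if and only if $\|x\|_V\le1$.

**Step 4: the ball $B$ and the space $X$.** Put
$$B=\bigcup_n\{u+v:(u,v)\in Q_n\}\subset c_{00},\qquad g_k:=u_k+v_k .$$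
The $Q_n$ are convex, symmetric and increasing, so $B$ is convex and symmetric.

(E5) $V\subset B\subset K+V\subset\frac72V$. The first inclusion holds because $(0,v)\in Q_n$ for $v\in V_n$. For the second, first components of $Q_n$ lie in $K_n$; and second components lie in $V_n$, by induction on $n$: each $v_k$ with $k\le n$ is a second component of an element of $Q_{n'}$ for some $n'\le k-1$, hence in $V_{n'}\subset V_n$, and $V_n$ is convex and symmetric. The third inclusion is (E4) and convexity.

(E6) $|x(l)|\le1$ for $x\in B$ and all $l$. Induct on the $n$ with $x=u+v$, $(u,v)\in Q_n$; it suffices to check sums coming from generators. A sum $0+v$, $v\in V_n$, is covered by (E4). For $\sigma g_k+\tau e_k$ with $k\le n$: $g_k\in F_{k-1}$ comes from $Q_{k-1}$, so its coordinates are at most $1$ in modulus by induction, and the $k$-th coordinate is $\pm1$.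

(E7) $\pm g_k\pm e_k\in B$ for all four choices of signs, because $(\sigma u_k+\tau e_k,\sigma v_k)\in Q_k$. Hence $e_k=\frac12[(g_k+e_k)+(-g_k+e_k)]\in B$.

Let $\|\cdot\|$ be the gauge of $B$ on $c_{00}$. By (E5), $\frac27\|\cdot\|_V\le\|\cdot\|\le\|\cdot\|_V$, so it is a norm equivalent to $\|\cdot\|_V$. Let $X$ be the completion. It is separable (rational combinations of the $e_k$ are dense) and $B_X=\overline B$. By (E6), $e_k^*$ extends to $X$ with $\|e_k^*\|\le1$; with $e_k\in B$ and $e_k^*(e_k)=1$ this gives $\|e_k\|=1$.

## 5. Weak nullity of $(e_k)$, diameter 2, and weak almost squareness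

**Step 5: $(e_k)$ is weakly null.** This repairs the point where Section 3 broke down. Let $|A|=N$, $\epsilon_k=\pm1$, $x=\frac1N\sum_{k\in A}\epsilon_ke_k$, and let $f\in c_{00}$ with $\|f\|_R\le1$. For each $j$, $q_j(f)\le1<2$, so $f=a+b$ with $\|a\|_1\le2^{j+1}$, $\|b\|_K\le2^{1-j}$, and
$$|f(x)|\le\|a\|_1\|x\|_\infty+\|b\|_\infty\|x\|_1\le\frac{2^{j+1}}N+2^{1-j}.$$
Thus
$$\|x\|\le\|x\|_V\le\frac{2^{j+1}}N+2^{1-j}.\tag{1}$$
Choosing $j$ and then $N$ large, we see that these averages are uniformly small, independently of $A$ and the signs. If some $x^*\in X^*$ had $|x^*(e_k)|\ge\delta>0$ for infinitely many $k$, then with suitable signs $x^*$ would be at least $\delta$ on such averages of every length $N$, contradicting (1). So $e_k\to0$ weakly.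

**Step 6: proof of (a).** Let $W\subseteq B_X$ be non-empty and relatively weakly open. Since $W$ is relatively norm open and $B$ is dense in $B_X$, $W$ contains some $u+v$ with $(u,v)\in Q_n$. Since $D_n$ is dense in $Q_n$ and all norms on $F_n$ are equivalent, $W$ contains some $g=u'+v'$ with $(u',v')=d_{n,i}\in D_n$. For the infinitely many $k$ with $\pi(k)=(n,i)$ we have $g_k=g$, so $g\pm e_k\in B_X$ by (E7). Along these $k$, $g\pm e_k\to g$ weakly, so both $g\pm e_k$ lie in $W$ for some $k$. Their distance is $2\|e_k\|=2$.

**Step 7: proof of (b).** Let $x\in S_X$. By the same density there are points $g^{(n)}\to x$ in norm, each equal to $g_k$ for infinitely many $k$. Pick $k_1<k_2<\cdots$ with $g_{k_n}=g^{(n)}$. By (E7), $\|x\pm e_{k_n}\|\le\|x-g^{(n)}\|+1\to1$. Since $\|x+e_{k_n}\|+\|x-e_{k_n}\|\ge2\|x\|=2$, both norms tend to $1$.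

It remains to prove that $X$ is strongly regular. The plan: $\|\cdot\|$ is equivalent to $\|\cdot\|_V$, and $\|\cdot\|_V$ is by definition the norm of a subspace of $R^*$, where $R$ is the completion of $(c_{00},\|\cdot\|_R)$. We show that bounded sequences in $R$ have weakly Cauchy subsequences (Sections 6 and 7), and that this forces every closed subspace of $R^*$ to be SR (Section 8).

## 6. Coordinate functionals on $K$ have pointwise convergent subsequences

Let $\tilde K$ be the closure of $K$ in $[-1,1]^{\mathbb N}$ with the product topology; it is compact and metrizable. Let $E$ be the completion of $(c_{00},\|\cdot\|_K)$. Each $f\in c_{00}$ gives the continuous function $x\mapsto\sum_kf(k)x(k)$ on $\tilde K$, with sup norm $\|f\|_K$ because $K$ is dense in $\tilde K$. So $E$ embeds isometrically into $C(\tilde K)$. A bounded sequence in $C(\tilde K)$ that converges pointwise is weakly Cauchy: functionals are integrals against finite signed measures (Riesz), and dominated convergence applies. By Hahn–Banach, a sequence in $E$ is weakly Cauchy in $E$ if it is so in $C(\tilde K)$.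

**Lemma 3.** Every sequence from $\{e_k^*:k\ge1\}$ has a subsequence that is weakly Cauchy in $E$.

*Proof.* A sequence with only finitely many distinct terms has a constant subsequence; otherwise it has a subsequence with strictly increasing indices. Since $e_m^*$ is the function $x\mapsto x(m)$ on $\tilde K$, bounded by $1$, it suffices to show: every infinite set of indices contains an infinite $M$ such that $\lim_{m\in M}x(m)$ exists for all $x\in\tilde K$.

**Step 8: choosing $M$.** We make the matrix $(u_m(l))_{m,l\in M}$ nearly constant above the diagonal. By (E2) and diagonalization, pass to an infinite subset along which $h(l)=\lim_mu_m(l)$ exists for every $l\in\mathbb N$. Pass to a further infinite subset along which $h(l)\to t$ for some $t\in[-1,1]$. Inside it choose inductively $m_1<m_2<\cdots$ with $|h(m_i)-t|\le2^{-i-1}$ for all $i$ and $|u_{m_j}(m_i)-h(m_i)|\le2^{-i-1}$ for all $i<j$. With $M=\{m_1,m_2,\dots\}$,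
$$|u_{m_j}(m_i)-t|\le2^{-i}\qquad(i<j).\tag{2}$$

**Step 9: points of $K$ restricted to $M$.** This is the general form of the computation in Section 3. Claim: for each $x\in K_n$ there are finitely supported reals $(p_m)_{m\in M}$, $(r_m)_{m\in M}$ with $\sum_m\max(|p_m|,|r_m|)\le1$ and
$$x(l)=r_l+\sum_{m\in M}p_mu_m(l)\qquad\text{for all }l\in M.\tag{3}$$
Induct on $n$. For $n=0$, $x=0$. For $n\ge1$, the set of $x$ with such a representation is convex and symmetric, so check the generators $x=\sigma u_k+\tau e_k$, $k\le n$. If $k\in M$, take $p_k=\sigma$, $r_k=\tau$ and all other entries $0$. If $k\notin M$, then $e_k$ vanishes on $M$, so $x$ agrees on $M$ with $\sigma u_k\in K_{k-1}$, which has a representation by induction.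

**Step 10: passing to $\tilde K$.** Let $x\in\tilde K$ and $x^{(i)}\in K$, $x^{(i)}\to x$ pointwise, with representations $p^{(i)},r^{(i)}$ as in (3). Write $p_b$ for $p_{m_b}$ and $r_b$ for $r_{m_b}$. Pass to a subsequence so that $p_b^{(i)}\to p_b$ and $r_b^{(i)}\to r_b$ for every $b$, and $\sum_bp_b^{(i)}\to T$. Then $\sum_b|p_b|\le1$ and $\sum_b|r_b|\le1$. Since $u_{m_b}\in F_{m_b-1}$, we have $u_{m_b}(m_a)=0$ for $b\le a$. So (3) reads $x^{(i)}(m_a)=r^{(i)}_a+\sum_{b>a}p^{(i)}_bu_{m_b}(m_a)$, and by (2) and $\sum_b|p_b^{(i)}|\le1$,
$$\Big|x^{(i)}(m_a)-r_a^{(i)}-t\Big(\sum_bp_b^{(i)}-\sum_{b\le a}p_b^{(i)}\Big)\Big|\le2^{-a}.$$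
Letting $i\to\infty$ with $a$ fixed,
$$\Big|x(m_a)-r_a-t\Big(T-\sum_{b\le a}p_b\Big)\Big|\le2^{-a}.$$
As $a\to\infty$, $r_a\to0$ and $\sum_{b\le a}p_b$ converges. So $x(m_a)$ converges. $\square$

The limit $T$ of the total masses may differ from $\sum_bp_b$, since mass can escape to infinity. This does no harm, because the entries above the diagonal are close to the single number $t$, so only the total escaped mass matters.

## 7. From coordinate functionals to the interpolation space $R$

**Lemma 4.** Every sequence in $\{f\in c_{00}:\|f\|_1\le1\}$ has a subsequence that is weakly Cauchy in $E$.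

*Proof.* **Step 11: from $e_k^*$ to the $\ell_1$-ball.** A weak form of compactness must be carried from $\{e_k^*\}$ to its absolutely convex hull. For norm compactness that is Mazur's theorem: the convex hull of a relatively norm compact set is relatively norm compact. So we map to a space where weakly Cauchy turns into norm convergent. We use the following textbook facts.

* Rosenthal's $\ell_1$-theorem: a bounded sequence in a Banach space has a subsequence that is weakly Cauchy or one that is equivalent to the unit vector basis of $\ell_1$.
* $L_\infty[0,1]$ is injective: bounded operators into it extend from subspaces to the whole space.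
* $L_\infty[0,1]$ is isometric to a space $C(\Omega)$ and so has the Dunford–Pettis property (Grothendieck): weakly compact operators on it send weakly null sequences to norm null ones. They send weakly Cauchy sequences to norm convergent ones, because differences $x_{n_i}-x_{m_i}$ with $n_i,m_i\to\infty$ are weakly null.

Suppose the lemma fails. By Rosenthal's theorem some sequence $(w_j)$ in the set is equivalent in $E$ to the $\ell_1$-basis. Let $r_j$ be the Rademacher functions. Since $\|\sum c_jr_j\|_\infty\le\sum|c_j|\le c\,\|\sum c_jw_j\|_K$ for a constant $c$, the map $w_j\mapsto r_j$ extends to a bounded operator $\overline{\mathrm{span}}(w_j)\to L_\infty[0,1]$, and by injectivity to $\Phi:E\to L_\infty[0,1]$. The inclusion $J:L_\infty[0,1]\to L_1[0,1]$ factors through the reflexive space $L_2[0,1]$, so it is weakly compact. By Lemma 3, every sequence from $\{e_k^*\}$ has a weakly Cauchy subsequence in $E$; $\Phi$ preserves this, and $J$ makes it norm convergent. So $\{J\Phi e_k^*\}$ is relatively compact in $L_1$. Applying Mazur's theorem to this set together with its negative, its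 absolutely convex hull is relatively compact. But $w_j=\sum_kw_j(k)e_k^*$ with $\sum_k|w_j(k)|\le1$, so the hull contains $J\Phi w_j=r_j$ for all $j$. Since $\|r_i-r_j\|_{L_1}=2\cdot\frac12=1$ for $i\ne j$, this is a contradiction. $\square$

**Proposition 5.** Let $R$ be the completion of $(c_{00},\|\cdot\|_R)$. Every bounded sequence in $R$ has a weakly Cauchy subsequence.

*Proof.* **Step 12: using the decompositions $f=a+b$ at all scales $j$.** After scaling and changing the sequence by a norm-null one, we may assume that it consists of $f_i\in c_{00}$ with $\|f_i\|_R\le1$. As in Step 5, for each $j$ write $f_i=a_i^j+b_i^j$ with $\|a_i^j\|_1\le2^{j+1}$, $\|b_i^j\|_K\le2^{1-j}$. By Lemma 4 (scaled) and diagonalization, pass to a subsequence along which $(a_i^j)_i$ is weakly Cauchy in $E$ for every $j$. For $\varphi\in E^*$,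
$$\limsup_{i,i'}|\varphi(f_i)-\varphi(f_{i'})|\le\limsup_{i,i'}|\varphi(a^j_i)-\varphi(a^j_{i'})|+2\cdot2^{1-j}\|\varphi\|=2^{2-j}\|\varphi\|$$
for all $j$, so the left side is $0$. Hence $(f_i)$ is weakly Cauchy in $E$.

By (E3), $q_j$ is a norm equivalent to $\|\cdot\|_K$. So $(f_i)$ is weakly Cauchy in the completion $E_j$ of $(c_{00},q_j)$, for every $j$. By definition of $\|\cdot\|_R$, the map $f\mapsto(f,f,\dots)$ embeds $R$ isometrically into $(\bigoplus_jE_j)_{\ell_2}$, whose dual is $(\bigoplus_jE_j^*)_{\ell_2}$. Let $\varphi=(\varphi_j)$ be in this dual. For each $J$, $\sum_{j\le J}\varphi_j(f_i)$ converges as $i\to\infty$, while $|\sum_{j>J}\varphi_j(f_i)|\le(\sum_{j>J}\|\varphi_j\|^2)^{1/2}$ is small for large $J$, uniformly in $i$. So $\varphi$ converges along $(f_i)$. By Hahn–Banach, $(f_i)$ is weakly Cauchy in $R$. $\square$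

## 8. Subspaces of $R^*$ are strongly regular

**Lemma 6 (Bourgain).** Let $C$ be a bounded convex subset of a Banach space. Every non-empty relatively weakly open $W\subset C$ contains a convex combination of slices of $C$.

*Proof.* **Step 13: replacing weakly open sets by averages of slices.** Let $x_0\in W$. There are a continuous linear map $\varphi$ into some $\mathbb R^n$ and $\delta>0$ with $\{x\in C:|\varphi(x)-\varphi(x_0)|<\delta\}\subset W$. The set $D=\overline{\varphi(C)}$ is compact and convex. By Straszewicz's theorem there is a convex combination of exposed points $z_i$ of $D$ with $|\varphi(x_0)-\sum_i\lambda_iz_i|<\delta/2$. Let $h_i$ expose $z_i$, that is, $h_i(z)<h_i(z_i)$ for $z\in D\setminus\{z_i\}$. By compactness of $\{z\in D:|z-z_i|\ge\delta/2\}$ there is $\alpha_i>0$ such that $z\in D$ and $h_i(z)>h_i(z_i)-\alpha_i$ imply $|z-z_i|<\delta/2$. Put $S_i=S(C,h_i\circ\varphi,\alpha_i)$. Since $\sup_C h_i\circ\varphi=\max_Dh_i=h_i(z_i)$, every $x\in S_i$ has $|\varphi(x)-z_i|<\delta/2$. If $x\in\sum_i\lambda_iS_i$, then $x\in C$ and $|\varphi(x)-\varphi(x_0)|<\frac\delta2+\frac\delta2=\delta$.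 So $\sum_i\lambda_iS_i\subset W$. $\square$

**Proposition 7.** Let $R$ be a Banach space in which every bounded sequence has a weakly Cauchy subsequence. Then every closed subspace $Y$ of $R^*$ is strongly regular.

For instance, this shows that $\ell_2$ and $\ell_1=c_0^*$ are SR: bounded sequences in $\ell_2$ have weakly convergent subsequences, and bounded sequences in $c_0$ have coordinatewise convergent subsequences, which are weakly Cauchy because finitely supported functionals are dense in $\ell_1$.

*Proof.* For $f\in R$, $x\in R^*$ write $f(x)$ for $x(f)$. Suppose $C\subset Y$ is non-empty, bounded, closed and convex, and every convex combination of slices of $C$ has diameter at least $\varepsilon>0$.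

**Step 14: averages of weakly open sets are also large.** Let $W_i\subset C$ be non-empty and relatively weakly open, and let $\lambda_i\ge0$, $\sum_i\lambda_i=1$ (finitely many $i$). By Lemma 6, $W_i\supset\sum_j\mu_{ij}S_{ij}$, a convex combination of slices of $C$. So $\sum_i\lambda_iW_i$ contains the convex combination of slices $\sum_{i,j}\lambda_i\mu_{ij}S_{ij}$, and
$$\operatorname{diam}\sum_i\lambda_iW_i\ge\varepsilon.\tag{4}$$

**Step 15: a tree of weakly open sets, with one functional per level.** The point is that (4) lets a single functional split all sets of a level, on average. Let $\eta=\varepsilon/16$. We construct non-empty relatively weakly open $W_s\subset C$ for finite $0$–$1$ sequences $s$, and $f_n\in B_R$. Put $W_\emptyset=C$. Given $W_s$ for $|s|=n-1$, apply (4) with equal weights: there are $x_s,y_s\in W_s$ with $\big\|2^{-(n-1)}\sum_{|s|=n-1}(x_s-y_s)\big\|>\varepsilon/2$. The norm is that of $R^*$, so some $f_n\in B_R$ satisfies $2^{-(n-1)}\sum_{|s|=n-1}f_n(x_s-y_s)>\varepsilon/2$. With $M_s=\sup_{W_s}f_n$ and $m_s=\inf_{W_s}f_n$ we get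
$$2^{-(n-1)}\sum_{|s|=n-1}(M_s-m_s)>\frac\varepsilon2.\tag{5}$$
Put $W_{s1}=\{x\in W_s:f_n(x)>M_s-\eta\}$ and $W_{s0}=\{x\in W_s:f_n(x)<m_s+\eta\}$. These are non-empty and relatively weakly open in $C$.

**Step 16: points on the branches.** Here the setting $Y\subset R^*$ enters. For $t\in\{0,1\}^{\mathbb N}$ let $t|n=(t_1,\dots,t_n)$ and choose
$$x_t\in\bigcap_n\overline{W_{t|n}}^{\,w^*}\subset R^*,$$
which is possible since this is a decreasing intersection of non-empty $w^*$-compact sets. Put $F_n(t)=M_{t|(n-1)}$ if $t_n=1$ and $F_n(t)=m_{t|(n-1)}$ if $t_n=0$. On $W_{t|n}$ the function $f_n$ is within $\eta$ of $F_n(t)$, and $f_n$ is $w^*$-continuous on $R^*$, so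
$$|F_n(t)-f_n(x_t)|\le\eta.\tag{6}$$

**Step 17: the $F_n$ stay apart in $L_1$.** Let $P$ be the fair coin measure on $\{0,1\}^{\mathbb N}$. Let $m<n$. $F_m$ depends only on $t_1,\dots,t_m$, so it equals a constant $c$ on each cylinder $\{t|(n-1)=s\}$. On this cylinder $F_n$ takes the values $M_s$, $m_s$ with conditional probability $\frac12$ each, so the conditional mean of $|F_n-F_m|$ is $\frac12(|M_s-c|+|m_s-c|)\ge\frac12(M_s-m_s)$. Averaging over $s$ and using (5),
$$\int|F_n-F_m|\,dP\ge\frac\varepsilon4\qquad(m<n).\tag{7}$$

**Step 18: a weakly Cauchy subsequence contradicts this.** Let $(f_{n_i})$ be a weakly Cauchy subsequence of $(f_n)$. Since $x_t\in R^*$, $f_{n_i}(x_t)$ converges for every $t$. By (6), $\limsup_i|F_{n_i}(t)-F_{n_{i+1}}(t)|\le2\eta$ for all $t$. The $F_n$ are measurable and bounded by $\sup_{x\in C}\|x\|$, so the reverse Fatou lemma gives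
$$\limsup_i\int|F_{n_i}-F_{n_{i+1}}|\,dP\le2\eta=\frac\varepsilon8<\frac\varepsilon4,$$
contradicting (7). $\square$

**Step 19: end of the proof of Theorem 1.** We assemble the pieces. Let $X_0$ be the completion of $(c_{00},\|\cdot\|_V)$. By definition $\|x\|_V=\sup\{|f(x)|:f\in c_{00},\|f\|_R\le1\}$ is the norm of $x$ as a functional on $R$, so $X_0$ is isometric to a closed subspace of $R^*$. By Propositions 5 and 7, $X_0$ is strongly regular. By (E5), $X$ is $X_0$ with an equivalent norm. Strong regularity is invariant under equivalent renorming: the sets $C$ and their slices are unchanged, and diameters change by a bounded factor. So $X$ is strongly regular. By Steps 4 to 7 it is separable, $(e_k)$ is normalized and weakly null, and (a), (b) hold; in particular $X$ has the r-BWOP. $\blacksquare$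

## 9. Convex combinations of slices, and almost squareness

Three remarks on how far (a) and (b) can be pushed for a strongly regular space.

The diameter $2$ in (a) is the largest that a subset of $B_X$ can have, and (a) says that it is attained.

Property (a) cannot be extended from weakly open sets to convex combinations of slices: strong regularity applied to $C=B_X$ gives convex combinations of slices of $B_X$ of arbitrarily small diameter.

In (b) one point $x$ is treated at a time. A space is called almost square if for any finitely many $x_1,\dots,x_n\in S_X$ and $\varepsilon>0$ there is one $y\in S_X$ with $\|x_i\pm y\|\le1+\varepsilon$ for all $i$. "Weakly almost square" cannot be strengthened to "almost square" for a strongly regular space. Almost square spaces contain $c_0$ (Abrahamsen–Langemets–Lima, "Almost square Banach spaces", J. Math. Anal. Appl. 2016). Strong regularity passes to closed subspaces, since a bounded closed convex subset $C$ of a closed subspace is one of the whole space, and by Hahn–Banach its slices are the same in both spaces. It also passes to isomorphic copies,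 by renorming. And $c_0$ is not SR, as shown in Section 1.

## 10. Direct sums, and containing a given space $Z$

**Lemma 8.** If $Z$ and $Y$ are strongly regular, so is $Z\oplus Y$.

*Proof.* **Step 20: make the $Z$-part small first, then the $Y$-part inside it.** Use the norm $\|z\|+\|y\|$; by renorming the choice does not matter. Let $C\subset Z\oplus Y$ be non-empty, bounded, closed and convex, and $\varepsilon>0$. Let $\pi_Z,\pi_Y$ be the coordinate projections. Since $Z$ is SR, there is a convex combination of slices $\sum_i\lambda_iS_i$ of $\overline{\pi_Z(C)}$ of diameter less than $\varepsilon$. If $S_i=S(\overline{\pi_Z(C)},f_i,\alpha_i)$, let $\hat S_i=S(C,f_i\circ\pi_Z,\alpha_i)$. The suprema of $f_i\circ\pi_Z$ on $C$ and of $f_i$ on $\overline{\pi_Z(C)}$ agree, so $\pi_Z(\hat S_i)\subset S_i$.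

Each $\overline{\pi_Y(\hat S_i)}$ is non-empty, closed, bounded and convex. Since $Y$ is SR, it has a convex combination of slices $\sum_j\mu_{ij}S'_{ij}$ of diameter less than $\varepsilon$. Let $T_{ij}=\{x\in\hat S_i:\pi_Y(x)\in S'_{ij}\}$. It is non-empty, because the relatively open set $S'_{ij}$ meets the dense subset $\pi_Y(\hat S_i)$. It is relatively weakly open in $C$, because $\hat S_i$ is, and on $\hat S_i$ the condition is that a functional composed with $\pi_Y$ exceeds a constant. Put $A=\sum_i\lambda_i\sum_j\mu_{ij}T_{ij}$. Then:

* $\pi_Y(A)\subset\sum_i\lambda_i\sum_j\mu_{ij}S'_{ij}$ has diameter at most $\sum_i\lambda_i\varepsilon=\varepsilon$;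
* since $\hat S_i$ is convex, $\sum_j\mu_{ij}T_{ij}\subset\hat S_i$, so $\pi_Z(A)\subset\sum_i\lambda_iS_i$ has diameter less than $\varepsilon$.

So $\operatorname{diam}A\le2\varepsilon$. By Lemma 6 each $T_{ij}$ contains a convex combination of slices of $C$, hence so does $A$. $\square$

**Step 21: the construction with $Z$ built in.** For Theorem 2 we let the second components carry a $Z$-part. Let $Z$ be separable and strongly regular. Repeat the recursion of Section 4 with $u_k\in F_{k-1}$ but $v_k\in Z\oplus F_{k-1}$. Define $K_n,q_j,\|\cdot\|_R,V_n$ from the $u_k$ exactly as before, and put $V_0=\{0\}$,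
$$V_n'=\{z+y:z\in Z,\ y\in F_n,\ \|z\|+\|y\|_V\le1\},$$
$$Q_n=\mathrm{conv}\big(\{0\}\times V_n'\,\cup\,\{(\sigma u_k+\tau e_k,\sigma v_k):k\le n,\ \sigma,\tau=\pm1\}\big)\subset F_n\times(Z\oplus F_n),$$
where $\|y\|_V$ on $F_n$ is the gauge of $V_n$. For $n=0$ this reads $Q_0=\{0\}\times B_Z$. Let $D_n$ be a countable norm-dense subset of $Q_n$, which exists by separability, and choose $(u_k,v_k)=d_{n,i}$ when $\pi(k)=(n,i)$, with the same $\pi$.

The first projection of $Q_n$ is still $K_n$, so $u_k\in K_{k-1}$ and $v_k\in Z\oplus F_{k-1}$. Step 2 and estimates (E1)–(E4) involve only the $u_k$, so they hold unchanged. So do Lemmas 3, 4 and Proposition 5, whose proofs use only $K$, $\|\cdot\|_1$, and $u_k\in K_{k-1}\subset F_{k-1}$. Since $V_m\cap F_n=V_n$, the norm $\|y\|_V$ does not depend on the level, $V_n'\subset V_m'$ and $Q_n\subset Q_m$ for $n\le m$. Put $V'=\bigcup_nV_n'$, the set of $z+y\in Z\oplus c_{00}$ with $\|z\|+\|y\|_V\le1$, and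
$$B'=\bigcup_n\{u+v:(u,v)\in Q_n\}\subset Z\oplus c_{00},\qquad g_k=u_k+v_k .$$
As before, $B'$ is convex and symmetric.

**Step 22: the estimates for $B'$.** We redo (E5)–(E7).

Second components of $Q_n$ lie in $V_n'$, by induction: each $v_k$, $k\le n$, is a second component of an element of some $Q_{n'}$ with $n'\le k-1$, hence in $V'_{n'}\subset V'_n$, and $V'_n$ is convex and symmetric. Therefore $V'\subset B'\subset K+V'\subset\frac72V'$, where the last inclusion uses $K\subset\frac52V\subset\frac52V'$ and convexity.

The coordinate functionals $e_k^*(z+y)=y(k)$ are bounded by $1$ on $B'$. On $V'$, $|y(k)|\le\|y\|_V\le1$ by (E4). For a generator $\sigma g_k+\tau e_k$, the vector $g_k\in Z\oplus F_{k-1}$ comes from $Q_{k-1}$, and we induct; the $k$-th coordinate is $\pm1$.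

Finally $\pm g_k\pm e_k\in B'$ for all signs, since $(\sigma u_k+\tau e_k,\sigma v_k)\in Q_k$, and so $e_k=\frac12[(g_k+e_k)+(-g_k+e_k)]\in B'$.

**Step 23: end of the proof of Theorem 2.** Let $X'$ be the completion of $Z\oplus c_{00}$ under the gauge $\|\cdot\|'$ of $B'$. By Step 22, $\|\cdot\|'$ is a norm equivalent to $\|z\|+\|y\|_V$, so $X'$ is isomorphic to $Z\oplus X_0$, with $X_0$ the completion of $(c_{00},\|\cdot\|_V)$. As in Step 19, $X_0$ is strongly regular by Propositions 5 and 7. So $X'$ is strongly regular by Lemma 8 and renorming.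

Next, (a) and (b). By Step 22, $\|e_k\|'=1$, and $B_{X'}=\overline{B'}$. Since $V\subset V'\subset B'$, we have $\|\cdot\|'\le\|\cdot\|_V$ on $c_{00}$, so (1) bounds $\|x\|'$ for the averages $x$, and $e_k\to0$ weakly in $X'$ exactly as in Step 5. Let $W\subseteq B_{X'}$ be non-empty and relatively weakly open. It contains some $u+v$ with $(u,v)\in Q_n$. Since $D_n$ is norm dense in $Q_n$ and $\|\cdot\|'$ is equivalent to $\|z\|+\|y\|_V$, it contains some $g=u'+v'$ with $(u',v')\in D_n$. Then $g=g_k$ for infinitely many $k$, $g\pm e_k\in B_{X'}$ for these $k$, and $g\pm e_k\to g$ weakly; so for some such $k$ both points are in $W$, at distance $2$. This is (a). For (b), given $x\in S_{X'}$ choose $g^{(n)}\to x$ of this kind and $k_1<k_2<\cdots$ with $g_{k_n}=g^{(n)}$. Then $\|x\pm e_{k_n}\|'\le\|x-g^{(n)}\|'+1\to1$, and the two norms add up to at least $2$, so both tend to $1$.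

Finally the position of $Z$. Since $B_Z\subset V'\subset B'$, we have $\|z\|'\le\|z\|$ for $z\in Z$. Let $\pi_Z$ be the projection of $Z\oplus c_{00}$ onto $Z$ that kills $c_{00}$. For $(u,v)\in Q_n$, $u\in c_{00}$ and $v\in V_n'$, so $\pi_Z(u+v)=\pi_Z(v)\in B_Z$. Hence $\|\pi_Z(x)\|\le\|x\|'$, and $\pi_Z$ extends to $X'$. For $z\in Z$ this gives $\|z\|=\|\pi_Z(z)\|\le\|z\|'\le\|z\|$. So $Z$ sits isometrically in $X'$ (and is closed there, being complete), and $\pi_Z$ is a projection of $X'$ onto it of norm at most $1$. $\blacksquare$
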